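\title{Homogeneous closed $G_2$-eigenforms are parallel}

\begin{abstract}
A closed $G_2$-structure $\varphi$ on a $7$-manifold is an eigenform if $\Delta\varphi=\lambda\varphi$ for a constant $\lambda$, where $\Delta$ is the Hodge Laplacian of the metric that $\varphi$ itself determines. We prove that a homogeneous, or locally homogeneous, closed eigenform is parallel. The problem reduces to one about a pair of Lie algebras $\mathfrak k\subset\mathfrak g$. A non-parallel eigenform is exact, which bounds certain brackets of $\mathfrak g$ from below. The eigenform equation also determines the Ricci tensor and keeps $\mathfrak g$ far from unimodular, which bounds the same brackets from above. These two bounds, together with identities that come from a few closed invariant forms, exclude every pair.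
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

A $G_2$-structure on a $7$-dimensional manifold $M$ is a $3$-form $\varphi$ that is \emph{positive}: at each point, some basis of the tangent space brings it to the normal form \eqref{eq:frame} below. It determines a Riemannian metric $g$ and an orientation, hence a volume form $\mathrm{vol}$, a Hodge star $\ast$ and a Hodge Laplacian $\Delta=dd^*+d^*d$. The structure is \emph{closed} if $d\varphi=0$. The torsion of a closed structure is the $2$-form $\tau=-\ast d\ast\varphi=d^*\varphi$, and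
\begin{equation}\label{eq:torsion}
d\ast\varphi=\tau\wedge\varphi,\qquad d\tau=\Delta\varphi .
\end{equation}
The structure is \emph{parallel} if $\tau=0$. A closed structure is an \emph{eigenform} if $\Delta\varphi=\lambda\varphi$ for a real constant $\lambda$. The pair $(M,\varphi)$ is \emph{homogeneous} if the group $\operatorname{Aut}(M,\varphi)$ of diffeomorphisms preserving $\varphi$ acts transitively on $M$.

Parallel structures are eigenforms with $\lambda=0$, and we shall see in \eqref{eq:lambda} that they are the only ones with $\lambda=0$. The equation $\Delta\varphi=\lambda\varphi$ is the simplest relaxation of this condition: it is to $\Delta\varphi=0$ what the Einstein equation is to Ricci flatness. It also describes the structures that the evolution $\partial_t\varphi=\Delta_{\varphi}\varphi$ changes only by scaling. Indeed, replacing $\varphi$ by $s\varphi$ multiplies $g$ by $s^{2/3}$ and $\Delta$ by $s^{-2/3}$, so an eigenform gives the solution $(1+\frac23\lambda t)^{3/2}\varphi$. Homogeneous spaces are the first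 place to look for examples, because the equation becomes algebraic there. The question, posed in \cite{Lauret}, is whether a homogeneous closed $G_2$-structure with $\tau\ne0$ can be an eigenform. The answer is no.

\begin{theorem}\label{thm:global}
Let $(M,\varphi)$ be a homogeneous closed $G_2$-structure with $\Delta\varphi=\lambda\varphi$, where $\lambda$ is a constant. Then $\tau=0$.
\end{theorem}

The proof is local and gives the following statement.

\begin{theorem}\label{thm:local}
Let $\varphi$ be a closed $G_2$-structure with $\Delta\varphi=\lambda\varphi$ near a point $o$, where $\lambda$ is a constant. Suppose that the values at $o$ of the germs of vector fields $X$ with $L_X\varphi=0$ span $T_oM$. Then $\tau=0$ near $o$.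
\end{theorem}

Thus, among locally homogeneous closed structures, the eigenforms are exactly the parallel ones.

\subsection{First obstructions}

The torsion of a closed structure satisfies $\tau\wedge\ast\varphi=0$ and $\tau\wedge\varphi=-\ast\tau$ at each point (Section~\ref{sec:linear}), so $\tau\wedge\tau\wedge\varphi=-|\tau|^2\,\mathrm{vol}$. Also $\varphi\wedge\ast\varphi=7\,\mathrm{vol}$. For an eigenform, \eqref{eq:torsion} then gives
\begin{gather}
0=d(\tau\wedge\ast\varphi)=\lambda\,\varphi\wedge\ast\varphi+\tau\wedge\tau\wedge\varphi=(7\lambda-|\tau|^2)\,\mathrm{vol},\label{eq:lambda}\\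
d(\tau^3)=3\lambda\,\tau\wedge\tau\wedge\varphi=-3\lambda|\tau|^2\,\mathrm{vol}.\label{eq:cube}
\end{gather}
So $\lambda=\frac17|\tau|^2$. For a non-parallel eigenform $\lambda>0$, and both $\varphi=\lambda^{-1}d\tau$ and the volume form are exact.

On a compact manifold without boundary, Stokes' theorem applied to \eqref{eq:cube} gives $\tau=0$. For a left-invariant structure on a Lie group, the counterpart of compactness is unimodularity, $\operatorname{tr}\operatorname{ad}X=0$ for all $X$: then every left-invariant $6$-form is closed, and \eqref{eq:cube} again gives $\tau=0$. The simplest non-unimodular Lie algebras are the semidirect products $\mathbb R\ltimes\mathbb R^6$. There exactness is the obstruction: $d\tau$ vanishes on the abelian ideal $\mathbb R^6$, while the restriction of a positive $3$-form to a hyperplane has norm $2$.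

These cases suggest a negative answer, and they suggest a mechanism: $\mathfrak g$ must be far from unimodular, and its nilpotent part must be far from abelian. The two demands are not contradictory for a formal reason. They become contradictory through the curvature, and by a small numerical margin. Apart from the compact case just treated, we make no claim about eigenforms that are not locally homogeneous.

\begin{remark}
Closedness cannot be dropped. If $d\varphi=k\ast\varphi$ with $k\neq0$ constant, then $d\ast\varphi=0$ and $\Delta\varphi=\ast d\ast d\varphi=k^2\varphi$. This occurs on a homogeneous space. Let $\varphi_0$ be the form \eqref{eq:frame} on $\mathbb R^7$. The stabilizer $\mathrm{Spin}(7)$ of the constant $4$-form $\Phi=e^8\wedge\varphi_0+\ast\varphi_0$ on $\mathbb R^8$ is transitive on $S^7$, so $\Phi=r^3dr\wedge\varphi+r^4\ast\varphi$ for a homogeneous $G_2$-structure $\varphi$ on $S^7$, and $d\Phi=0$ says $d\varphi=4\ast\varphi$.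
\end{remark}

\subsection{Plan of the proof}

Sections~\ref{sec:linear} and~\ref{sec:ricci} collect the pointwise algebra of $\varphi$ and compute the Ricci tensor of an eigenform. Section~\ref{sec:model} replaces the germ $(M,\varphi,o)$ by the Lie algebra $\mathfrak g$ of its infinitesimal symmetries and the isotropy subalgebra $\mathfrak k$. Three tools are then used.
\begin{enumerate}
\item[(1)] \emph{Exactness.} The equation $\lambda\varphi=d\tau$ expresses $\varphi$ through brackets. It makes $\varphi$ vanish on abelian subalgebras, which fixes their position in the $G_2$-geometry, and it bounds brackets from below.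
\item[(2)] \emph{A curvature budget.} Let $\mathfrak k=0$ and $|\tau|=1$, and let $\mathfrak u$ be the kernel of $X\mapsto\operatorname{tr}\operatorname{ad}X$. Then $\varepsilon=-\operatorname{scal}_{\mathfrak u}$ is less than $0.01296$, and in the relevant cases $\varepsilon$ is a sum of squares of structure constants.
\item[(3)] \emph{Closed forms.} The equations for $d\ast\varphi$ and $d(\tau^3)$, and the closed $4$-form $\tau\wedge\tau-2\lambda\ast\varphi$, give exact identities when evaluated on ideals.
\end{enumerate}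
Section~\ref{sec:budget} sets up the budget and plays it against exactness in the model case where $\mathfrak u$ is nilpotent. Sections~\ref{sec:solvable} and~\ref{sec:nonsolvable} complete the case $\mathfrak k=0$. Section~\ref{sec:isotropy} treats $\mathfrak k\neq0$, partly by reduction to $\mathfrak k=0$.

\section{Linear algebra of a positive $3$-form}\label{sec:linear}

We write $e^{ij\cdots}=e^i\wedge e^j\wedge\cdots$ for the basis dual to $(e_i)$, and likewise $x^i$, $P^i$, $v^i$ for bases dual to $(x_i)$, $(P_i)$, $(v_i)$. Forms carry the norm with $|e^{12}|=1$, operators carry the Frobenius norm, and $S(X)=\frac12(X+X^t)$, so that $|S(X)|^2=\frac12(|X|^2+\operatorname{tr}X^2)$. A $2$-form $\beta$ is identified with the skew endomorphism given by $\langle\beta X,Y\rangle=\beta(X,Y)$. In a sum or formula with indices $i,j,k$, the triple $(i,j,k)$ is a cyclic permutation of $(1,2,3)$ unless stated otherwise.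

Let $V$ be a real vector space of dimension $7$. A $3$-form $\varphi$ on $V$ is positive if in some basis, called an \emph{adapted frame},
\begin{equation}\label{eq:frame}
\varphi=\omega\wedge e^7+\rho,\qquad \omega=e^{12}+e^{34}+e^{56},\qquad \rho=\operatorname{Re}\Omega=e^{135}-e^{146}-e^{236}-e^{245},
\end{equation}
where $\Omega=(e^1+ie^2)\wedge(e^3+ie^4)\wedge(e^5+ie^6)$. The stabilizer of $\varphi$ is the compact group $G_2\subset SO(7)$. Adapted frames are orthonormal, $\mathrm{vol}=e^{1234567}$, and $\ast\varphi=\frac12\omega^2+\operatorname{Im}\Omega\wedge e^7$. The group $G_2$ is transitive on unit vectors, and the stabilizer of $e_7$ is $SU(3)$, acting on $e_7^\perp=\mathbb C^3$ and preserving $\omega$ and $\Omega$. In particular, cyclic permutations of the three complex coordinates and diagonal unitary matrices of determinant $1$ take adapted frames to adapted frames.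

The cross product is defined by $\langle X\times Y,Z\rangle=\varphi(X,Y,Z)$. Let $v$ be a unit vector. Taking $v=e_7$ in \eqref{eq:frame}, we see that $v\times\cdot$ is an orthogonal complex structure on $v^\perp$, and that
\begin{equation}\label{eq:unit}
(\iota_v\varphi)^3=6\,\iota_v\mathrm{vol},\qquad \iota_v\varphi\wedge\iota_v{\ast\varphi}=0,\qquad \big|\varphi|_{v^\perp}\big|^2=4 .
\end{equation}

The space of $2$-forms splits orthogonally as $\Lambda^2_7\oplus\Lambda^2_{14}$, where $\Lambda^2_7=\{\iota_v\varphi:v\in V\}$ and $\Lambda^2_{14}$ is the Lie algebra $\mathfrak g_2\subset\mathfrak{so}(7)$. A $2$-form $\beta$ lies in $\Lambda^2_{14}$ if and only if $\beta\wedge\varphi=-\ast\beta$, if and only if $\beta\wedge\ast\varphi=0$. The torsion $\tau$ of a closed structure lies in $\Lambda^2_{14}$, because $\tau\wedge\varphi=d\ast\varphi=-\ast\tau$.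

\begin{lemma}\label{lem:normal}
Let $\beta\in\Lambda^2_{14}$. In some adapted frame $\beta=a\,e^{12}+b\,e^{34}+c\,e^{56}$ with $a+b+c=0$. Moreover
\begin{gather*}
ab=c^2-\tfrac12|\beta|^2,\qquad ab+bc+ca=-\tfrac12|\beta|^2,\\
a^2b^2c^2\le\tfrac1{54}|\beta|^6,\qquad |\beta v|^2\le\tfrac23|\beta|^2|v|^2\quad(v\in V).
\end{gather*}
\end{lemma}

\begin{proof}
The diagonal subalgebra of $\mathfrak{su}(3)$ is the Lie algebra of a maximal torus of the rank two group $G_2$, and every element of $\mathfrak g_2$ is conjugate into it. The two identities follow from $(a+b)^2=c^2$ and $(a+b+c)^2=0$. Let $|\beta|=1$. From $c^2=(a+b)^2\le2(1-c^2)$ we get $c^2\le\frac23$, and the same holds for $a^2$ and $b^2$; this is the bound on $|\beta v|$. If $c^2$ is the largest of the three squares, then $\frac13\le c^2\le\frac23$, so $|ab|=|c^2-\frac12|\le\frac16$ and $a^2b^2c^2\le\frac1{36}\cdot\frac23$.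
\end{proof}

Exactness will produce subspaces on which $\varphi$ vanishes. The next lemma gives a frame adapted to them.

\begin{lemma}\label{lem:coass}
Let $x_1,x_2,x_3$ be orthonormal with $\varphi(x_1,x_2,x_3)=0$, and put $P_i=x_j\times x_k$. There is a vector $x_0$ such that $(P_1,P_2,P_3,x_0,x_1,x_2,x_3)$ is an orthonormal basis and
\begin{equation}\label{eq:coass}
\varphi=-P^{123}+\sum_iP^i\wedge\omega_i,\qquad \ast\varphi=x^{0123}-\sum_iP^{jk}\wedge\omega_i,\qquad \omega_i=x^{0i}+x^{jk}.
\end{equation}
Put $C=\langle x_0,\dots,x_3\rangle$, $P=C^\perp$, $\mathrm{vol}_C=x^{0123}$. Then: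
\begin{enumerate}
\item[(a)] $C=\{v:\varphi(v,x_i,x_j)=0\text{ for all }i,j\}$, and $\varphi|_C=0$. Every subspace that contains $x_1,x_2,x_3$ and on which $\varphi$ vanishes is contained in $C$.
\item[(b)] $\varphi(P,P,C)=0$, $\varphi|_P\neq0$, $\ast\varphi|_C=\mathrm{vol}_C$ and $\ast\varphi(P,C,C,C)=0$.
\item[(c)] The forms $\omega_i/\sqrt2$ are an orthonormal basis of the self-dual $2$-forms on $C$, and $\iota_A\varphi|_C=\sum\langle A,P_i\rangle\omega_i$ is nondegenerate for $A\notin C$.
\item[(d)] For $\beta\in\Lambda^2_{14}$ we have $\beta(P_j,P_k)=\langle\beta|_C,\omega_i\rangle$ and $\iota_{P_i}(\beta\wedge\varphi)|_C=\langle\beta|_C,\omega_i\rangle\,\mathrm{vol}_C$.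
\end{enumerate}
\end{lemma}

\begin{proof}
The group $G_2$ is transitive on such triples: it is transitive on the choices of $x_1$; the stabilizer $SU(3)$ is transitive on the unit vectors $x_2\in x_1^\perp=\mathbb C^3$; and the stabilizer $SU(2)$ is transitive on the unit vectors $x_3$ orthogonal to $x_1,x_2,x_1\times x_2$, which form the sphere of $\mathbb C^2$. So we may assume $(x_1,x_2,x_3)=(e_2,e_3,e_4)$ in an adapted frame. Regrouping \eqref{eq:frame},
$$\varphi=e^{567}+e^7\wedge(e^{12}+e^{34})+e^5\wedge(e^{13}+e^{42})-e^6\wedge(e^{14}+e^{23}),$$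
which is the first formula of \eqref{eq:coass} with $x_0=e_1$ and $(P_1,P_2,P_3)=(e_7,e_5,-e_6)$. The second follows from $\mathrm{vol}=-P^{123}\wedge x^{0123}$ and $\omega_i\wedge\omega_j=2\delta_{ij}\,x^{0123}$. Parts (a)--(c) are read off from \eqref{eq:coass}; a nonzero self-dual form has nonzero square, so it is nondegenerate. For (d), $\beta$ is orthogonal to $\iota_{P_i}\varphi=-P^{jk}+\omega_i$, and $\iota_{P_i}(\beta\wedge\varphi)|_C=\beta|_C\wedge\omega_i$ because $\varphi|_C=0$.
\end{proof}

A $4$-plane on which $\varphi$ vanishes is called \emph{coassociative}. By (a), every coassociative plane is of the form $C$ above, and $\varphi$ vanishes on no subspace of dimension $5$.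

\section{The Ricci tensor and a closed $4$-form}\label{sec:ricci}

For a closed $G_2$-structure the Ricci tensor is determined by $\tau$ and $d\tau$. For an eigenform it is therefore an algebraic function of $\tau$.

\begin{lemma}\label{lem:ricci}
Let $\varphi$ be a closed $G_2$-structure with $\Delta\varphi=\lambda\varphi$. Then
$$\operatorname{Ric}(v,v)=-\tfrac32\lambda|v|^2+\tfrac12|\tau v|^2,\qquad \operatorname{scal}=-\tfrac12|\tau|^2,$$
and the $4$-form $\Theta=\tau\wedge\tau-2\lambda\ast\varphi$ is closed.
\end{lemma}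

\begin{proof}
By \cite[(4.30)]{Bryant}, a closed structure has
$$\operatorname{Ric}=\tfrac14|\tau|^2g-\tfrac14\,j\big(d\tau-\tfrac12\ast(\tau\wedge\tau)\big),\qquad j(\gamma)(v,w)=\ast(\iota_v\varphi\wedge\iota_w\varphi\wedge\gamma),$$
and $j(\varphi)=6g$. With $d\tau=\frac17|\tau|^2\varphi$ this is $\operatorname{Ric}=\frac1{28}|\tau|^2g+\frac18j(\ast(\tau\wedge\tau))$. In the frame of Lemma~\ref{lem:normal},
$$\ast(\tau\wedge\tau)=2\,(ab\,e^{567}+bc\,e^{127}+ca\,e^{347}).$$
To compute $j(e^{567})$ we work modulo $e^5,e^6,e^7$ and use the frame in the proof of Lemma~\ref{lem:coass}. There $\iota_{P_i}\varphi\equiv\omega_i$, $\iota_{e_m}\varphi\equiv0$ for $m\le4$, and $\omega_i\wedge\omega_j\wedge e^{567}=2\delta_{ij}\,\mathrm{vol}$. So $j(e^{567})$ equals $2g$ on $\langle e_5,e_6,e_7\rangle$ and has $\langle e_1,\dots,e_4\rangle$ in its kernel. Cyclic permutation of the complex coordinates gives the same statement for $e^{127}$ and $e^{347}$. Hence $\operatorname{Ric}$ is diagonal. On $e_7$ it equals $\frac1{28}|\tau|^2+\frac12(ab+bc+ca)=-\frac3{14}|\tau|^2$.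 On $\langle e_5,e_6\rangle$ it equals $\frac1{28}|\tau|^2+\frac12ab=-\frac3{14}|\tau|^2+\frac12c^2$, and cyclically on the other two planes. Since $\frac3{14}|\tau|^2=\frac32\lambda$, this is the first formula. The trace is $-\frac32|\tau|^2+|\tau|^2$. Finally $d(\tau\wedge\tau)=2\lambda\,\tau\wedge\varphi=2\lambda\,d\ast\varphi$.
\end{proof}

\section{Reduction to a pair of Lie algebras}\label{sec:model}

\begin{proof}[Theorem~\ref{thm:local} implies Theorem~\ref{thm:global}]
An automorphism that maps a point to a point of the same component preserves that component, so we may assume that $M$ is connected. Then $\operatorname{Aut}(M,\varphi)$ is a closed subgroup of the isometry group of $g$, hence a second countable Lie group. It acts transitively, so its orbit maps are submersions, and the fundamental vector fields span every tangent space. Theorem~\ref{thm:local} applies at every point.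
\end{proof}

\subsection{Models}

Let $\mathfrak g$ be a finite-dimensional real Lie algebra. The Chevalley--Eilenberg differential on $\Lambda\mathfrak g^*$ is
$$d\alpha(X_0,\dots,X_p)=\sum_{i<j}(-1)^{i+j}\alpha([X_i,X_j],X_0,\dots,\widehat{X_i},\dots,\widehat{X_j},\dots,X_p).$$
It is an antiderivation with $d^2=0$. For a $2$-form,
\begin{equation}\label{eq:dtau}
d\tau(X,Y,Z)=-\tau([X,Y],Z)-\tau([Y,Z],X)-\tau([Z,X],Y).
\end{equation}
The operator $L_X=d\iota_X+\iota_Xd$ acts by $-\operatorname{ad}X$ in each slot, and $L_X\iota_Y=\iota_YL_X+\iota_{[X,Y]}$. Let $\mathfrak k$ be a subalgebra and $V=\mathfrak g/\mathfrak k$. A form $\alpha$ is \emph{basic} if $\iota_\kappa\alpha=0$ and $L_\kappa\alpha=0$ for all $\kappa\in\mathfrak k$. The basic forms are the $\mathfrak k$-invariant forms on $V$, and they are preserved by $\wedge$ and $d$.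

\begin{definition}\label{def:model}
A \emph{model} consists of Lie algebras $\mathfrak k\subset\mathfrak g$ with $\dim V=7$, basic forms $\varphi$, $\tau$ and a real number $\lambda$ such that:
\begin{enumerate}
\item[(M1)] there is an inner product on $\mathfrak g$ for which $\operatorname{ad}\kappa$ is skew for all $\kappa\in\mathfrak k$;
\item[(M2)] $\mathfrak k$ acts faithfully on $V$;
\item[(M3)] $\varphi$ is positive on $V$, $0\ne\tau\in\Lambda^2_{14}$, and $d\varphi=0$, $d\ast\varphi=\tau\wedge\varphi$, $d\tau=\lambda\varphi$.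
\end{enumerate}
\end{definition}

In a model $\mathfrak k$ acts on $V$ through $\mathfrak g_2$, so $\ast\varphi$ and $\mathrm{vol}$ are basic. The symbols $\langle\,,\rangle$ and $\perp$ always refer to the inner product that $\varphi$ defines on $V$. The derivations of \eqref{eq:lambda}, \eqref{eq:cube} and $d\Theta=0$ use only (M3), so these identities hold in a model, and $\lambda>0$.

Let $\varphi$ and $o$ be as in Theorem~\ref{thm:local}. Let $\mathfrak g$ be the space of germs at $o$ of vector fields $X$ with $L_X\varphi=0$, with the bracket $[X,Y]=-[X,Y]_{\mathrm{vf}}$, the negative of the bracket of vector fields. Let $\mathfrak k=\{X\in\mathfrak g:X_o=0\}$; by hypothesis $\mathfrak g/\mathfrak k=T_oM$. A germ of a tensor field is \emph{invariant} if $L_X$ annihilates it for all $X\in\mathfrak g$. For an invariant form $\alpha$ define $\hat\alpha\in\Lambda\mathfrak g^*$ by evaluating at $o$: $\hat\alpha(X_1,\dots,X_p)=\alpha(X_1,\dots,X_p)(o)$.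

\begin{lemma}\label{lem:germ}
\begin{enumerate}
\item[(a)] An invariant germ that vanishes at $o$ vanishes near $o$.
\item[(b)] For an invariant form $\alpha$, $\hat\alpha$ is basic and $\widehat{d\alpha}=d\hat\alpha$.
\item[(c)] If $\tau_o\ne0$, then $(\mathfrak g,\mathfrak k,\hat\varphi,\hat\tau,\lambda)$ is a model.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Compose the local flows of seven elements of $\mathfrak g$ whose values span $T_oM$. By the inverse function theorem these compositions move $o$ to every nearby point, and they preserve the germ.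

(b) Invariance gives $X_i\big(\alpha(X_0,\dots,\widehat{X_i},\dots,X_p)\big)=\sum_{j\ne i}\alpha(\dots,[X_i,X_j]_{\mathrm{vf}},\dots)$. In Cartan's formula for $d\alpha(X_0,\dots,X_p)$, the derivative terms therefore contribute $-2\Sigma$ and the bracket terms contribute $\Sigma$, where $\Sigma=\sum_{i<j}(-1)^{i+j}\alpha([X_i,X_j]_{\mathrm{vf}},\dots)$. So $d\alpha(X_0,\dots,X_p)=-\Sigma$, which is $d\hat\alpha$ for the bracket of $\mathfrak g$. For $\kappa\in\mathfrak k$ we have $\iota_\kappa\hat\alpha=0$ and $L_\kappa\hat\alpha=\iota_\kappa\widehat{d\alpha}=0$.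

(c) The elements of $\mathfrak g$ are Killing fields, and a Killing field is determined by its value and covariant derivative at a point. So $X\mapsto((\nabla X)_o,X_o)\in\mathfrak{so}(7)\oplus\mathbb R^7$ is injective and $\dim\mathfrak g<\infty$. The flow $\phi_t$ of $\kappa\in\mathfrak k$ consists of local isometries that fix $o$, with differential $\exp t(\nabla\kappa)_o$ at $o$. The injection intertwines $(\phi_t)_*$ with the natural action of this differential, and $\frac d{dt}\big|_{0}(\phi_t)_*X=-[\kappa,X]_{\mathrm{vf}}$. So $\operatorname{ad}\kappa$ corresponds to the natural action of $(\nabla\kappa)_o\in\mathfrak{so}(7)$, which is skew on $\mathfrak{so}(7)\oplus\mathbb R^7$; this gives (M1). On $V=T_oM$ the element $\kappa$ acts by $(\nabla\kappa)_o$, which is nonzero for $\kappa\ne0$; this gives (M2). Condition (M3) follows from (b).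
\end{proof}

By (a) and (c), Theorem~\ref{thm:local} follows from the next two propositions.

\begin{proposition}\label{prop:A}
There is no model with $\mathfrak k=0$.
\end{proposition}

\begin{proposition}\label{prop:B}
The model of Lemma~\ref{lem:germ} cannot have $\mathfrak k\ne0$.
\end{proposition}

The second is partly reduced to the first by the following observation.

\begin{lemma}\label{lem:complement}
If a model has a subalgebra $\mathfrak l$ with $\mathfrak g=\mathfrak k\oplus\mathfrak l$ as vector spaces, then the restrictions of $\varphi,\tau$ to $\mathfrak l$ form a model with trivial isotropy.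
\end{lemma}

\begin{proof}
Restriction to a subalgebra commutes with $d$, and $\mathfrak l\to V$ is a linear isomorphism. Conditions (M1) and (M2) are empty.
\end{proof}

\subsection{The trace form and the kernel of the torsion}

Fix a model and drop the hats. The \emph{trace form} is $H(X)=\operatorname{tr}\operatorname{ad}_{\mathfrak g}X$, and $\mathfrak g$ is \emph{unimodular} if $H=0$. The form $H$ vanishes on $[\mathfrak g,\mathfrak g]$, and on $\mathfrak k$ by (M1), so it is a closed basic $1$-form.

By (M1), $\mathfrak k$ has an $\operatorname{ad}\mathfrak k$-invariant complement, so a $\mathfrak k$-fixed vector of $V$ lifts to an $X\in\mathfrak g$ with $[\mathfrak k,X]=0$. Then $\iota_X$ preserves basic forms, and $\operatorname{ad}X$ descends to $V$ with trace $H(X)$. The basic $8$-form $d\,\mathrm{vol}$ is zero, so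
\begin{equation}\label{eq:divergence}
d\iota_X\mathrm{vol}=L_X\mathrm{vol}=-H(X)\,\mathrm{vol}.
\end{equation}
This turns the exactness of the volume form into a lower bound for $H$.

\begin{lemma}\label{lem:xi}
Write $\tau=a\,e^{12}+b\,e^{34}+c\,e^{56}$ as in Lemma~\ref{lem:normal} and put $\xi=e_7$. Then $abc\ne0$, the vector $\xi$ spans $\ker\tau$ and is fixed by $\mathfrak k$, and
$$abc\,H(\xi)=\tfrac12\lambda|\tau|^2,\qquad H(\xi)^2\ge\tfrac{27}{98}|\tau|^2 .$$
In particular $\mathfrak g$ is not unimodular, and $\mathfrak g\neq[\mathfrak g,\mathfrak g]$.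
\end{lemma}

\begin{proof}
We have $\tau^3=6abc\,\iota_\xi\mathrm{vol}$ in $\Lambda\mathfrak g^*$, and $d(\tau^3)\ne0$ by \eqref{eq:cube}; so $abc\ne0$. This step uses homogeneity: a form that vanishes at one point of a manifold need not have vanishing differential there. The algebra $\mathfrak k$ acts by skew maps and preserves the line $\ker\tau$, so it annihilates $\xi$. Now \eqref{eq:cube} and \eqref{eq:divergence} give $-6abc\,H(\xi)=-3\lambda|\tau|^2$. Hence $H(\xi)^2=|\tau|^8/(196\,a^2b^2c^2)$, and Lemma~\ref{lem:normal} gives the bound.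
\end{proof}

\begin{lemma}\label{lem:vanish}
If a subalgebra $\mathfrak l\subset\mathfrak g$ is abelian, or is unimodular of dimension $3$, then $\varphi|_{\mathfrak l}=0$. In particular, an abelian subalgebra of dimension $4$ that meets $\mathfrak k$ trivially has coassociative image in $V$.
\end{lemma}

\begin{proof}
We have $\varphi|_{\mathfrak l}=\lambda^{-1}d(\tau|_{\mathfrak l})$. The differential of an abelian algebra is zero. If $\dim\mathfrak l=3$, every $2$-form on $\mathfrak l$ is $\iota_X\mathrm{vol}_{\mathfrak l}$ for some $X$, and $d\iota_X\mathrm{vol}_{\mathfrak l}=-\operatorname{tr}(\operatorname{ad}_{\mathfrak l}X)\mathrm{vol}_{\mathfrak l}$.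
\end{proof}

\subsection{Facts from Lie theory}

We use the following standard facts about a finite-dimensional real Lie algebra $\mathfrak g$ with radical $\mathfrak r$ (the largest solvable ideal) and nilradical $\mathfrak n$ (the largest nilpotent ideal).
\begin{enumerate}
\item[(S1)] There is a semisimple subalgebra $\mathfrak s$, a Levi subalgebra, with $\mathfrak g=\mathfrak s\ltimes\mathfrak r$. Every semisimple subalgebra is contained in a Levi subalgebra (Malcev).
\item[(S2)] $[\mathfrak g,\mathfrak r]\subset\mathfrak n\subset\mathfrak r$, and $\operatorname{ad}_{\mathfrak g}X$ is nilpotent for $X\in\mathfrak n$. Hence $H$ vanishes on $\mathfrak s+\mathfrak n$, and $\mathfrak n\ne\mathfrak r$ if $\mathfrak g$ is not unimodular.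
\item[(S3)] Complex simple Lie algebras have dimension $3$, $8$ or at least $10$. So a nonzero real semisimple algebra of dimension at most $9$ has dimension $3$ (it is $\mathfrak{su}(2)$ or $\mathfrak{sl}_2(\mathbb R)$), $6$ (a sum of two of these, or the simple real algebra $\mathfrak{sl}_2(\mathbb C)$), $8$ (simple), or $9$ (with complexification $3\,\mathfrak{sl}_2(\mathbb C)$).
\item[(S4)] Modules of a semisimple algebra are completely reducible. The real irreducible modules of $\mathfrak{sl}_2(\mathbb R)$ and $\mathfrak{su}(2)$ are determined by their dimension; we write $V_k$ for the one of dimension $k$. All $k\ge1$ occur for $\mathfrak{sl}_2(\mathbb R)$, and $k=1,3,4,5,7,\dots$ for $\mathfrak{su}(2)$. The module $V_3$ is the adjoint module, $\Lambda^2V_2=V_1$, $\Lambda^2V_3=V_3$, and the endomorphisms of the modules $V_2$, $V_3$ are scalars. For $\mathfrak{su}(2)$, $V_4$ is the space of quaternions with left multiplication by imaginary quaternions, its endomorphisms are right multiplications, and $\Lambda^2V_4=3V_1\oplus V_3$.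
\item[(S5)] If $\mathfrak s$ is semisimple and $\operatorname{ad}_{\mathfrak s}X$ is semisimple (diagonalizable over $\mathbb C$), then $X$ acts semisimply on every $\mathfrak s$-module.
\end{enumerate}
We write $\mathfrak r^{\mathfrak s}$ for the centralizer of $\mathfrak s$ in $\mathfrak r$. It is a subalgebra, it is the trivial part of the $\mathfrak s$-module $\mathfrak r$, and it acts on $\mathfrak r$ by module endomorphisms. If $\mathfrak r^{\mathfrak s}=0$, then $[\mathfrak s,\mathfrak r]=\mathfrak r$ and $\mathfrak g=[\mathfrak g,\mathfrak g]$. We write $\mathfrak h_3$ for the Heisenberg algebra and $\mathfrak{aff}=\langle\delta,E\rangle$, $[\delta,E]=E$, for the non-unimodular algebra of dimension $2$.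

\section{The curvature budget}\label{sec:budget}

In Sections~\ref{sec:budget}--\ref{sec:nonsolvable} we prove Proposition~\ref{prop:A}. Suppose that a model with $\mathfrak k=0$ exists. It defines a left-invariant closed eigenform on a Lie group with Lie algebra $\mathfrak g=V$, since the exterior derivative of left-invariant forms is the Chevalley--Eilenberg differential. So Lemma~\ref{lem:ricci} applies. Rescaling $\varphi$, we normalize
$$|\tau|=1,\qquad \lambda=\tfrac17,\qquad\text{so that}\quad |\tau v|^2\le\tfrac23|v|^2,\quad H(\xi)^2\ge\tfrac{27}{98}.$$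

For a left-invariant metric, with $(e_i)$ an orthonormal basis, $B$ the Killing form and $H$ also denoting the vector dual to the trace form, we have \cite[7.38--7.39]{Besse}
\begin{gather}
\operatorname{Ric}(X,X)=-\tfrac12\sum_i|[X,e_i]|^2-\tfrac12B(X,X)+\tfrac14\sum_{i,j}\langle[e_i,e_j],X\rangle^2-\langle[H,X],X\rangle,\label{eq:besse}\\
\operatorname{scal}=-\tfrac14|\mu_{\mathfrak g}|^2-\tfrac12\operatorname{tr}B-|H|^2,\qquad |\mu_{\mathfrak g}|^2=\sum_{i,j}|[e_i,e_j]|^2,\label{eq:scal}
\end{gather}
with sums over all indices. The total $\operatorname{scal}=-\frac12$ is fixed, and the term $|H|^2\geq\frac{27}{98}$ uses up more than half of it. To see how little is left, let $\mathfrak u=\ker H$. This is an ideal of dimension $6$ that contains $[\mathfrak g,\mathfrak g]$. It is unimodular, because $\operatorname{ad}X$ maps $\mathfrak g$ into $\mathfrak u$ and so has the same trace on both. Let $h=H/|H|$ be its unit normal and $\varepsilon=-\operatorname{scal}_{\mathfrak u}$, for the induced inner product.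

\begin{lemma}\label{lem:upper}
$\varepsilon\le\varepsilon_0:=\frac{13-9\sqrt2}{21}<0.01296$.
\end{lemma}

\begin{proof}
Let $D=\operatorname{ad}h|_{\mathfrak u}$. Since $h\perp[\mathfrak g,\mathfrak g]$, formula \eqref{eq:besse} gives $\operatorname{Ric}(h,h)=-\frac12(|D|^2+\operatorname{tr}D^2)=-|S(D)|^2$. We have $|\mu_{\mathfrak g}|^2=|\mu_{\mathfrak u}|^2+2|D|^2$, and $B(X,X)=B_{\mathfrak u}(X,X)$ for $X\in\mathfrak u$, so $\operatorname{tr}B=\operatorname{tr}B_{\mathfrak u}+\operatorname{tr}D^2$. By \eqref{eq:scal}, $\operatorname{scal}=-\varepsilon+\operatorname{Ric}(h,h)-|H|^2$. Inserting Lemma~\ref{lem:ricci},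
$$\varepsilon=\tfrac12-\tfrac3{14}+\tfrac12|\tau h|^2-|H|^2=\tfrac27+\tfrac12|\tau h|^2-|H|^2 .$$
The last two terms are linked through the angle between $h$ and $\xi$. Put $v=\langle h,\xi\rangle^2$. Then $H(\xi)^2=v|H|^2$, so $v>0$ and $|H|^2\ge\frac{27}{98v}$. Also $|\tau h|^2\le\frac23(1-v)$, because $\tau\xi=0$. By the inequality of arithmetic and geometric means,
$$\varepsilon\le\tfrac27+\tfrac13-\Big(\tfrac v3+\tfrac{27}{98v}\Big)\le\tfrac{13}{21}-2\sqrt{\tfrac9{98}}=\tfrac{13}{21}-\tfrac{3\sqrt2}7 .\qedhere$$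
\end{proof}

An upper bound for $\varepsilon$ is useful when $\varepsilon$ is a sum of nonnegative terms.

\begin{lemma}\label{lem:split}
Let $\mathfrak n\subset\mathfrak u$ be a nilpotent ideal of $\mathfrak g$ with $\mathfrak u/\mathfrak n$ unimodular. Let $(A_i)$ be an orthonormal basis of $\mathfrak p'=\mathfrak n^\perp\cap\mathfrak u\cong\mathfrak u/\mathfrak n$, and put $S_A=S(\operatorname{ad}A|_{\mathfrak n})$. Then
$$\varepsilon=-\operatorname{scal}_{\mathfrak u/\mathfrak n}+\tfrac14\sum_{i,j}|[A_i,A_j]_{\mathfrak n}|^2+\sum_i|S_{A_i}|^2+\tfrac14|\mu_{\mathfrak n}|^2 .$$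
In particular, if $\operatorname{scal}_{\mathfrak u/\mathfrak n}\le0$, then
\begin{equation}\label{eq:budget}
\sum_i|S_{A_i}|^2+\tfrac14|\mu_{\mathfrak n}|^2\le\varepsilon\leq\varepsilon_0 .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:scal}, $\varepsilon=\frac14|\mu_{\mathfrak u}|^2+\frac12\operatorname{tr}B_{\mathfrak u}$. The terms of the lower central series of $\mathfrak n$ are ideals of $\mathfrak g$. For $X\in\mathfrak n$, $Y\in\mathfrak u$, the operator $\operatorname{ad}X\operatorname{ad}Y$ maps $\mathfrak u$ into $\mathfrak n$ and each term into the next, so it is nilpotent and $B_{\mathfrak u}(\mathfrak n,\cdot)=0$. For $A\in\mathfrak p'$, $B_{\mathfrak u}(A,A)=B_{\mathfrak u/\mathfrak n}(A,A)+\operatorname{tr}(\operatorname{ad}A|_{\mathfrak n})^2$. Also $|\mu_{\mathfrak u}|^2=|\mu_{\mathfrak u/\mathfrak n}|^2+\sum|[A_i,A_j]_{\mathfrak n}|^2+2\sum|\operatorname{ad}A_i|_{\mathfrak n}|^2+|\mu_{\mathfrak n}|^2$. Collect the terms and apply \eqref{eq:scal} to the unimodular algebra $\mathfrak u/\mathfrak n$.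
\end{proof}

\subsection{The model case: $\mathfrak u$ nilpotent}\label{sub:six}

Let $\mathfrak n=\mathfrak u$ be nilpotent, so that $\mathfrak g=\mathbb Rh\ltimes\mathfrak n$ and \eqref{eq:budget} reads $\frac14|\mu_{\mathfrak n}|^2\le\varepsilon_0$. For abelian $\mathfrak n$ we saw in the introduction that exactness fails. Here is the quantitative version. By \eqref{eq:unit}, $|d\tau|_{\mathfrak n}|^2=4\lambda^2=\frac4{49}$. Let $(e_i)$ be an orthonormal basis of $\mathfrak n$ and $t_{ijk}=\tau([e_i,e_j],e_k)$, with indices from $1$ to $6$. By \eqref{eq:dtau}, Cauchy--Schwarz and $t_{jik}=-t_{ijk}$,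
\begin{equation}\label{eq:crude}
|d\tau|_{\mathfrak n}|^2=\sum_{i<j<k}(t_{ijk}+t_{jki}+t_{kij})^2\le\tfrac32\sum_{i,j,k}t_{ijk}^2\le\tfrac32\sum_{i,j}|\tau[e_i,e_j]|^2\le|\mu_{\mathfrak n}|^2 .
\end{equation}
So $\varepsilon\ge\frac1{49}>0.0204>\varepsilon_0$, a contradiction.

This is the pattern of the estimates below: exactness needs brackets of size comparable to $\lambda$, and the budget cannot pay for them. Two difficulties arise in the other cases. The restriction of $\varphi$ to a smaller ideal is smaller, so \eqref{eq:crude} must be sharpened. And the budget controls only the symmetric part of $\operatorname{ad}A|_{\mathfrak n}$, whereas exactness sees the whole operator.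

\section{Solvable Lie algebras}\label{sec:solvable}

Let $\mathfrak g$ be solvable, $\mathfrak n$ its nilradical and $\mathfrak p=\mathfrak n^\perp$. By (S2), $[\mathfrak g,\mathfrak g]\subset\mathfrak n\subset\mathfrak u$. So $h\in\mathfrak p$, the quotient $\mathfrak u/\mathfrak n$ is abelian, and \eqref{eq:budget} holds with $\mathfrak p'=\mathfrak p\cap h^\perp$.

\begin{lemma}\label{lem:dim}
$\dim\mathfrak g/\mathfrak n\le\dim\mathfrak n/[\mathfrak n,\mathfrak n]$.
\end{lemma}

\begin{proof}
Let $W=\mathfrak n/[\mathfrak n,\mathfrak n]$ and $k=\dim W$. Since $[\mathfrak g,\mathfrak g]\subset\mathfrak n$ acts trivially on $W$, the abelian algebra $\mathfrak g/\mathfrak n$ acts on $W$ by commuting operators. Suppose that $\operatorname{ad}A$ is nilpotent on $W$. The successive quotients of the lower central series of $\mathfrak n$ are equivariant images of tensor powers of $W$, so $\operatorname{ad}A$ is nilpotent on them, and $\mathfrak n$ acts on them trivially. By Engel's theorem the ideal $\mathbb RA+\mathfrak n$ is nilpotent,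 so $A\in\mathfrak n$. Hence the linear map that sends $A\in\mathfrak g/\mathfrak n$ to its $k$ joint eigenvalues on $W\otimes\mathbb C$ is injective. Nonreal weights come in conjugate pairs, so the image has real dimension at most $k$.
\end{proof}

Thus $4\le\dim\mathfrak n\le6$. If $\dim\mathfrak n=4$, then $\dim[\mathfrak n,\mathfrak n]\le1$, so $\mathfrak n$ is $\mathbb R^4$ or $\mathfrak h_3\oplus\mathbb R$. The case $\dim\mathfrak n=6$ was excluded in Section~\ref{sub:six}.

\subsection{Nilradical of dimension $5$}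

Here $|\varphi|_{\mathfrak n}|^2=2$: if $\mathfrak n^\perp=\langle e_1,e_7\rangle$, two of the seven terms of \eqref{eq:frame} survive. So \eqref{eq:crude} gives only $\varepsilon\ge\frac1{98}$, which is less than $\varepsilon_0$. We use the triangular structure of $\mathfrak n$ to locate the components of $\varphi|_{\mathfrak n}$.

A maximal abelian ideal $\mathfrak m$ of a nilpotent algebra $\mathfrak n$ is its own centralizer. (Otherwise the centralizer modulo $\mathfrak m$ is a nonzero ideal of $\mathfrak n/\mathfrak m$ and contains a central vector, which enlarges $\mathfrak m$.) So $\mathfrak n/\mathfrak m$ embeds into the strictly triangular $m\times m$ matrices, $m=\dim\mathfrak m$, and $5\le m+\frac12m(m-1)$ forces $m\ge3$. By Engel's theorem $\mathfrak m$ has a flag of subspaces, each mapped by $\mathfrak n$ into the previous one. Taking its first three members, we get an orthonormal basis $e_1,\dots,e_5$ of $\mathfrak n$ with $\langle e_3,e_4,e_5\rangle$ an abelian ideal and, for $i=1,2$,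
$$[e_i,e_5]=0,\quad[e_i,e_4]=\alpha_ie_5,\quad[e_i,e_3]=\beta_ie_4+\beta_i'e_5,\quad[e_1,e_2]=\gamma_3e_3+\gamma_4e_4+\gamma_5e_5 .$$
The last relation holds because the nilpotent quotient of dimension $2$ is abelian. Let $N=\frac12|\mu_{\mathfrak n}|^2$ be the sum of the squares of these nine coefficients, $F=d\tau|_{\mathfrak n}=\lambda\varphi|_{\mathfrak n}$, and $\tau_{ij}=\tau(e_i,e_j)$. Formula \eqref{eq:dtau} gives $F_{145}=F_{245}=F_{345}=0$ and
\begin{align*}
F_{i35}&=-\beta_i\tau_{45}, & F_{125}&=-\gamma_3\tau_{35}-\gamma_4\tau_{45},\\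
F_{i34}&=\beta_i'\tau_{45}-\alpha_i\tau_{35}, & F_{124}&=-\gamma_3\tau_{34}+\gamma_5\tau_{45}+\alpha_2\tau_{15}-\alpha_1\tau_{25}.
\end{align*}

We claim that each of the triples $(F_{135},F_{235},F_{125})$ and $(F_{134},F_{234},F_{124})$ has norm $\lambda$. The three vanishing components say that $e_4\times e_5\in\mathfrak n^\perp$. Let $J=e_5\times\cdot$ on $e_5^\perp$, let $p=Je_4$, and let $p,p'$ be an orthonormal basis of $\mathfrak n^\perp$. The vector $Jp'$ is orthogonal to $e_5$, to $p'$, to $Je_4=p$ and to $Jp=-e_4$, so $Jp'\in\langle e_1,e_2,e_3\rangle$. Let $L$ be its orthogonal complement in $\langle e_1,e_2,e_3\rangle$. Then $e_5^\perp=\langle e_4,p\rangle\oplus\langle p',Jp'\rangle\oplus L$, so $L$ is a complex line. The restriction of $\iota_{e_5}\varphi=\langle J\cdot,\cdot\rangle$ to $\langle e_1,e_2,e_3\rangle$ is the area form of $L$, of norm $1$. This proves the claim for the first triple. The argument used only $e_4\times e_5\in\mathfrak n^\perp$, so it applies with $e_4$ and $e_5$ exchanged.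

Let $y,z\in\mathbb R^3$ be the unit vectors along the two triples. Pairing with them and adding, we write $2\lambda$ as a linear form in $(\alpha,\beta,\beta',\gamma)$, so $4\lambda^2\le QN$, where $Q$ is the sum of the squares of its coefficients. The variables $\beta_1,\beta_2,\gamma_4$ have coefficients $-y_i\tau_{45}$, and $\beta_1',\beta_2',\gamma_5$ have coefficients $z_i\tau_{45}$. Adding those of $\gamma_3,\alpha_1,\alpha_2$,
$$Q=2\tau_{45}^2+(y_3\tau_{35}+z_3\tau_{34})^2+(z_1\tau_{35}+z_3\tau_{25})^2+(z_2\tau_{35}-z_3\tau_{15})^2 .$$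
The second term is at most $2(\tau_{35}^2+\tau_{34}^2)$. The last two add up to $|Mz|^2$, where $M$ has rows $(\tau_{35},0,\tau_{25})$ and $(0,\tau_{35},-\tau_{15})$. Since $MM^t=\tau_{35}^2\operatorname{Id}+uu^t$ with $u=(\tau_{25},-\tau_{15})^t$, we have $|Mz|^2\le\tau_{35}^2+\tau_{15}^2+\tau_{25}^2$. Regrouping,
$$Q\le(\tau_{15}^2+\tau_{25}^2+\tau_{35}^2+\tau_{45}^2)+(\tau_{45}^2+\tau_{34}^2)+(\tau_{35}^2+\tau_{34}^2)+\tau_{35}^2\le4\cdot\tfrac23,$$
because each group is at most $|\tau e_m|^2$ for some $m$. So $N\ge\frac32\lambda^2=\frac3{98}$ and $\varepsilon\ge\frac12N\ge\frac3{196}>0.0153>\varepsilon_0$, a contradiction.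

\subsection{Nilradical $\mathbb R^4$}

Now $\mu_{\mathfrak n}=0$, and we use exact identities instead of the budget. By Lemma~\ref{lem:vanish}, $\mathfrak n$ is coassociative. Take the frame of Lemma~\ref{lem:coass} with $C=\mathfrak n$, $P=\mathfrak p$. For $A\in\mathfrak p$ we have $H(A)=\operatorname{tr}\operatorname{ad}A|_{\mathfrak n}$, since $\operatorname{ad}A$ maps $\mathfrak g$ into $\mathfrak n$. As $\mathfrak n$ is an abelian ideal, every $4$-form $\alpha$ satisfies
$$d\alpha(A,x_0,\dots,x_3)=-\sum_m\alpha(x_0,\dots,[A,x_m],\dots,x_3)=-H(A)\,\alpha(x_0,\dots,x_3).$$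
Write $\tau=\tau_{\mathfrak p}+\tau_{\mathrm{mix}}+\tau_{\mathfrak n}$ and split $\tau_{\mathfrak n}=\tau^++\tau^-$ into self-dual and anti-self-dual parts. For $\alpha=\ast\varphi$, the equation $d\ast\varphi=\tau\wedge\varphi$ and Lemma~\ref{lem:coass}(d) give
$$-H(P_i)=\langle\tau_{\mathfrak n},\omega_i\rangle=\tau(P_j,P_k),\qquad\text{so}\qquad|\tau_{\mathfrak p}|^2=|H|^2,\quad|\tau^+|^2=\tfrac12|H|^2 .$$
For $\alpha=\Theta$ and $A=h$ we get $\Theta|_{\mathfrak n}=0$, that is, $|\tau^+|^2-|\tau^-|^2=2\lambda$. Hence $|\tau_{\mathfrak n}|^2=|H|^2-2\lambda$ and $|\tau_{\mathrm{mix}}|^2=7\lambda-|H|^2-(|H|^2-2\lambda)=9\lambda-2|H|^2$. The unknown $|H|$ cancels in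
$$\sum_i|\tau P_i|^2=2|\tau_{\mathfrak p}|^2+|\tau_{\mathrm{mix}}|^2=9\lambda,$$
and Lemma~\ref{lem:ricci} gives $\sum_i\operatorname{Ric}(P_i,P_i)=-\frac92\lambda+\frac92\lambda=0$. On the other hand, for $A\in\mathfrak p$ the last two terms of \eqref{eq:besse} vanish because $A\perp[\mathfrak g,\mathfrak g]$, so
$$\operatorname{Ric}(A,A)=-\tfrac12|\operatorname{ad}A|^2-\tfrac12\operatorname{tr}(\operatorname{ad}A|_{\mathfrak n})^2\le-|S_A|^2\le0,$$
and $|S_h|^2\ge\frac14(\operatorname{tr}S_h)^2=\frac14|H|^2>0$. The trace of $\operatorname{Ric}$ on $\mathfrak p$ is negative, a contradiction.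

\subsection{Nilradical $\mathfrak h_3\oplus\mathbb R$}

The single bracket of $\mathfrak n$ does not enter the equations below, so we bound the terms $|S_A|^2$ of the budget. Let $z,w$ be an orthonormal basis of the center of $\mathfrak n$ with $z\in[\mathfrak n,\mathfrak n]$, and let $e_1,e_2$ complete it to an orthonormal basis of $\mathfrak n$; then $[e_1,e_2]=\mu_0z$ with $\mu_0\ne0$. An element $A\in\mathfrak p$ acts as a derivation, so it preserves $[\mathfrak n,\mathfrak n]$ and the center:
$$[A,z]=\zeta z,\qquad[A,w]=\gamma w+\gamma'z,\qquad[A,e_i]=M_Ae_i+q_iw+q_i'z,$$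
where $M_A$ is an endomorphism of $\langle e_1,e_2\rangle$. Applying the derivation to $[e_1,e_2]$ gives $\operatorname{tr}M_A=\zeta$, so $H(A)=2\zeta+\gamma$. Put $t=\tau(z,w)$ and $u_i=\tau(z,e_i)$; then $|u|^2+t^2\le|\tau z|^2\le\frac23$. We evaluate $\lambda\varphi=d\tau$ on triples that contain $z$.

First, $d\tau(z,w,e_i)=0$, so the unit vector $r=z\times w$ lies in $\mathfrak p$, and
\begin{equation}\label{eq:h1}
\lambda\langle r,A\rangle=d\tau(z,w,A)=-(\zeta+\gamma)t .
\end{equation}
Second, $d\tau(z,e_1,e_2)=-\mu_0\tau(z,z)=0$. The complex structure $J=z\times\cdot$ satisfies $Jw=r$, $Jr=-w$, so it preserves the $4$-space $\langle z,w,r\rangle^\perp=\langle e_1,e_2\rangle\oplus(\mathfrak p\cap r^\perp)$. Since $\langle Je_1,e_2\rangle=0$, it exchanges the two summands. Hence, for a unit vector $A\in\mathfrak p$,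
\begin{equation}\label{eq:h2}
\sum_i\varphi(A,z,e_i)^2=\sum_i\langle JA,e_i\rangle^2=1-\langle A,r\rangle^2 .
\end{equation}
Third,
\begin{equation}\label{eq:h3}
\lambda\varphi(A,z,e_i)=-\tau([A,z],e_i)+\tau([A,e_i],z)=-(\zeta u+M_A^tu+tq)_i .
\end{equation}

Let $A\in\mathfrak p'$ be a unit vector; here $\dim\mathfrak p'=2$. Then $\gamma=-2\zeta$, and \eqref{eq:h1}--\eqref{eq:h3} give $\lambda^2-t^2\zeta^2=|\zeta u+M_A^tu+tq|^2$. Write $M_A=\frac\zeta2\operatorname{Id}+M_0$ with $M_0$ traceless, and let $\pm\sigma$, $\sigma\geq0$, be the eigenvalues of $S(M_0)$. From the matrix of $\operatorname{ad}A|_{\mathfrak n}$,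
$$|S_A|^2\ge|S(M_A)|^2+\gamma^2+\zeta^2+\tfrac12|q|^2=\tfrac{11}2\zeta^2+2\sigma^2+\tfrac12|q|^2 .$$
The skew part of $M_0$ is invisible here, but it is controlled when $M_A$ has real eigenvalues. If $k$ is its operator norm, then $\det M_0=k^2-\sigma^2\le0$, so $M_0$ has operator norm at most $2\sigma$. In that case Cauchy--Schwarz with the weights $\frac{11}2,2,\frac12$ gives
$$\lambda^2-t^2\zeta^2\le\big(\tfrac32|\zeta||u|+2\sigma|u|+|t||q|\big)^2\le\big((\tfrac9{22}+2)|u|^2+2t^2\big)|S_A|^2 .$$
Adding $t^2\zeta^2\le\frac2{11}t^2|S_A|^2$, we obtain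
\begin{equation}\label{eq:h4}
\lambda^2\le\big(\tfrac{53}{22}|u|^2+\tfrac{24}{11}t^2\big)|S_A|^2\le\tfrac{53}{33}|S_A|^2 .
\end{equation}
If $M_0=0$, the term with $\sigma$ is absent and
\begin{equation}\label{eq:h5}
\lambda^2\le\big(\tfrac9{22}|u|^2+\tfrac{24}{11}t^2\big)|S_A|^2\le\tfrac{16}{11}|S_A|^2 .
\end{equation}

The matrix $M_A$ is the action of $A$ on $\mathfrak n$ modulo its center, where $[\mathfrak p,\mathfrak p]\subset\mathfrak n$ acts trivially; so the matrices $M_A$, $A\in\mathfrak p$, commute. If all of them have real eigenvalues, summing \eqref{eq:h4} over an orthonormal basis of $\mathfrak p'$ gives $\varepsilon\ge\frac{33}{53}\cdot\frac2{49}>0.025$. Otherwise all of them lie in the commutant $\mathbb R\operatorname{Id}+\mathbb RJ'$ of a matrix $J'$ with nonreal eigenvalues. The coefficient of $J'$ is a linear form on the plane $\mathfrak p'$, so $M_A$ is scalar for some unit $A\in\mathfrak p'$, and \eqref{eq:h5} gives $\varepsilon\ge\frac{11}{16}\cdot\frac1{49}>0.0140$. Both bounds exceed $\varepsilon_0$. Hence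 $\mathfrak g$ is not solvable.

\section{Non-solvable Lie algebras}\label{sec:nonsolvable}

Let $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ with $\mathfrak s\ne0$ and $\dim\mathfrak g=7$. If $\dim\mathfrak s=6$, then $\mathfrak g=\mathfrak s\oplus\mathbb R$ is unimodular. So $\mathfrak s$ is $\mathfrak{su}(2)$ or $\mathfrak{sl}_2(\mathbb R)$, $\dim\mathfrak r=4$, and $\mathfrak r^{\mathfrak s}\ne0$ because $\mathfrak g\ne[\mathfrak g,\mathfrak g]$. The $\mathfrak s$-module $\mathfrak r$ is $4V_1$, $V_2\oplus2V_1$ (with $\mathfrak s=\mathfrak{sl}_2(\mathbb R)$), or $V_3\oplus V_1$.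

\subsection{The module $4V_1$}

Here $\mathfrak g=\mathfrak s\oplus\mathfrak r$ is a direct sum of ideals, and exactness suffices. By Lemma~\ref{lem:vanish}, $\varphi|_{\mathfrak s}=0$, so $C=\{v:\varphi(v,\mathfrak s,\mathfrak s)=0\}$ is a coassociative plane that contains $\mathfrak s$. Write $C=\mathfrak s\oplus\mathbb Ry_0$ with $y_0\in\mathfrak r$. For $y\in\mathfrak r$ and $w,w'\in\mathfrak s$ we have $\lambda\varphi(y,w,w')=\tau(y,[w,w'])$; with $y=y_0$ and $[\mathfrak s,\mathfrak s]=\mathfrak s$ this gives $\tau(y_0,\mathfrak s)=0$.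

Let $y\in\mathfrak r\setminus\mathbb Ry_0$. Then $y\notin C$ and $\iota_y\varphi|_C$ is nondegenerate, so $\varphi(y,y_0,w)\ne0$ for some $w\in\mathfrak s$. Since $\lambda\varphi(y,y_0,w)=-\tau([y,y_0],w)$, we get $[y,y_0]\notin\mathbb Ry_0$. Thus $\operatorname{ad}y_0$ is injective on $\mathfrak r/\mathbb Ry_0$, so $\mathfrak n_3=[\mathfrak r,\mathfrak r]$ has dimension at least $3$, and exactly $3$ because $\mathfrak r$ is solvable. By (S2) it is nilpotent, so $\varphi|_{\mathfrak n_3}=0$. Let $Z\ne0$ be central in $\mathfrak n_3$ and $y\in\mathfrak n_3$. For $w\in\mathfrak s$ the vectors $Z,y,w$ commute, so $\varphi(Z,y,w)=0$. Hence $Z\times\mathfrak n_3$ is orthogonal to the hyperplane $\mathfrak s\oplus\mathfrak n_3$. But $Z\times\mathfrak n_3$ has dimension $2$, a contradiction.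

\subsection{Three-dimensional nilpotent ideals}

In the other two cases $\mathfrak g$ has a nilpotent ideal $\mathfrak a$ of dimension $3$, and $\varphi|_{\mathfrak a}=0$ by Lemma~\ref{lem:vanish}. Let $x_1,x_2,x_3$ be an orthonormal basis of $\mathfrak a$, and let $P_i,x_0,C$ be as in Lemma~\ref{lem:coass}. Define $T=\sum T_ix_i\in\mathfrak a$ by $T_i=\tau(x_j,x_k)$, so that $\tau|_{\mathfrak a}=\iota_Tx^{123}$, and put $\chi(A)=\operatorname{tr}\operatorname{ad}A|_{\mathfrak a}$.

\begin{lemma}\label{lem:three}
For all $A\in\mathfrak g$,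
$$\lambda\sum_i\langle P_i,A\rangle x_i=[A,T]-\chi(A)T-\sum_i\tau([x_j,x_k],A)\,x_i .$$
\end{lemma}

\begin{proof}
By \eqref{eq:dtau}, $\lambda\langle P_i,A\rangle=d\tau(x_j,x_k,A)=-\tau([x_j,x_k],A)-\tau([A,x_j],x_k)-\tau(x_j,[A,x_k])$. With $M=\operatorname{ad}A|_{\mathfrak a}$, the last two terms are $-x^{123}(T,Mx_j,x_k)-x^{123}(T,x_j,Mx_k)$, which equals $x^{123}(MT,x_j,x_k)-(\operatorname{tr}M)\,x^{123}(T,x_j,x_k)$.
\end{proof}

\subsection{The module $V_2\oplus2V_1$}

We first find the nilradical $\mathfrak n$. It is an $\mathfrak s$-submodule of $\mathfrak r$ that contains $V_2=[\mathfrak s,\mathfrak r]$, and $\mathfrak n\ne\mathfrak r$. The plane $\mathfrak r^{\mathfrak s}$ acts on $V_2$ by scalars, and $[V_2,V_2]\subset\mathfrak r^{\mathfrak s}\cap\mathfrak n$ because $\Lambda^2V_2$ is trivial. Suppose $\mathfrak n=V_2$. Then $[\mathfrak r^{\mathfrak s},\mathfrak r^{\mathfrak s}]\subset\mathfrak r^{\mathfrak s}\cap\mathfrak n=0$, and a nonzero element of $\mathfrak r^{\mathfrak s}$ that acts on $V_2$ by the scalar $0$ is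 central in $\mathfrak g$, hence in $\mathfrak n$; this is absurd. So $\mathfrak n=V_2\oplus\mathbb RZ$ with $Z\in\mathfrak r^{\mathfrak s}$. The element $Z$ acts on $V_2$ by a nilpotent scalar, that is, trivially, and $[\mathfrak n,\mathfrak n]\subset\mathbb RZ$. By (S2), $\mathfrak u=\mathfrak s\oplus\mathfrak n$, so $[\mathfrak u,Z]=0$ and $\mathfrak u/\mathfrak n\cong\mathfrak{sl}_2(\mathbb R)$.

The budget applies because every inner product on $\mathfrak{sl}_2(\mathbb R)$ has negative scalar curvature. By \cite{Milnor} there is an orthonormal basis with $[f_i,f_j]=\lambda_kf_k$ and $\lambda_1,\lambda_2>0>\lambda_3$. Then $B(f_i,f_i)=-2\lambda_j\lambda_k$, and \eqref{eq:scal} gives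
$$\operatorname{scal}=-\tfrac12\sum\lambda_i^2+\sum\lambda_j\lambda_k=-\tfrac12\big[(\lambda_1-\lambda_2)^2+\lambda_3^2-2\lambda_3(\lambda_1+\lambda_2)\big]<0 .$$

Apply Lemma~\ref{lem:three} to $\mathfrak a=\mathfrak n$ with $x_3\in\mathbb RZ$. Then $[x_1,x_2]=\mu_0x_3$, where $\mu_0$ may be zero, the other brackets in $\mathfrak n$ vanish, and $\frac14|\mu_{\mathfrak n}|^2=\frac12\mu_0^2$. For $A\in\mathfrak p'$ we have $\chi(A)=H(A)=0$, because $A$ acts with trace zero on $\mathfrak g/\mathfrak u$ and $\mathfrak u/\mathfrak n$. So $[A,x_3]=0$ and $[A,x_i]=M_Ax_i+\eta_ix_3$ for $i=1,2$, with $M_A$ traceless on $\langle x_1,x_2\rangle$. This time the skew part can be removed by a choice of $A$. The space $\langle P_1,P_2,P_3\rangle\cap h^\perp\subset\mathfrak p'$ has dimension at least $2$, and symmetry of $M_A$ is one linear condition. Choose a unit vector $A$ in this space with $M_A$ symmetric, with eigenvalues $\pm\sigma$; then $|S_A|^2=2\sigma^2+\frac12|\eta|^2$. Let $T'=T_1x_1+T_2x_2$ and $t=\tau(x_3,A)$. Since $x_1,x_2,A$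 are orthonormal, $|T'|^2+t^2=\tau(x_3,x_1)^2+\tau(x_3,x_2)^2+t^2\le\frac23$. The left side in Lemma~\ref{lem:three} has norm $\lambda$, so
$$\lambda^2=|M_AT'|^2+(\eta_1T_1+\eta_2T_2-\mu_0t)^2\le\tfrac23(\sigma^2+|\eta|^2+\mu_0^2)\le\tfrac43\big(|S_A|^2+\tfrac12\mu_0^2\big)\le\tfrac43\varepsilon .$$
Thus $\varepsilon\ge\frac3{196}>\varepsilon_0$, a contradiction.

\subsection{The module $V_3\oplus V_1$}\label{sub:v3}

Now $\mathfrak s$ may be $\mathfrak{su}(2)$, whose scalar curvature can be positive, so the budget is not available. The algebra is rigid enough for exact identities.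

We have $\mathfrak a:=V_3=[\mathfrak s,\mathfrak r]\subset\mathfrak n$. The bracket $\Lambda^2V_3\cong V_3\to\mathfrak r$ is equivariant, so its image is $0$ or $V_3$, and nilpotency excludes $V_3$. The line $\mathfrak r^{\mathfrak s}$ acts on $\mathfrak a$ by scalars, not all zero since $H\neq0$. So $\mathfrak g=(\mathfrak s\oplus\mathbb R\delta)\ltimes\mathfrak a$ with $\mathfrak a$ abelian, $\operatorname{ad}\delta|_{\mathfrak a}=\operatorname{Id}$, and $H=\chi$ vanishes on $\mathfrak s+\mathfrak a$ and has $\chi(\delta)=3$. For $A\equiv w+s\delta\pmod{\mathfrak a}$, with $w\in\mathfrak s$, $s\in\mathbb R$, Lemma~\ref{lem:three} reads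
\begin{equation}\label{eq:iii}
\lambda\sum_i\langle P_i,A\rangle x_i=[w,T]-2sT .
\end{equation}
Let $\langle\,,\rangle_0$ be the nondegenerate invariant form on $\mathfrak a\cong\mathfrak s$; then $\langle[w,T],T\rangle_0=0$. The left side of \eqref{eq:iii} has rank $3$ as a function of $A$. So $T\neq0$, and $\langle T,T\rangle_0\ne0$, since otherwise the right side takes values in the plane $\langle\,,\rangle_0$-orthogonal to $T$. Pairing \eqref{eq:iii} with $T$ determines $s$ in two cases. For $A=x_0$ the left side is $0$, so $x_0\equiv w_0$ with $[w_0,T]=0$. For $A^*=\sum T_iP_i$ the left side is $\lambda T$, so $A^*\equiv w^*-\frac\lambda2\delta$ with $[w^*,T]=0$. The stabilizer of $T$ in $\mathfrak s$ is a line, so $[w^*,w_0]=0$. Therefore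
$$[A^*,x_0]\in\mathfrak a,\qquad[\delta,x_0]\in\mathfrak a,\qquad\chi(A^*)=-\tfrac32\lambda,\qquad\chi(x_0)=0 .$$

Since $\mathfrak a$ is an abelian ideal and $\chi(x_0)=0$, every $4$-form $\alpha$ satisfies, for $X\in\mathfrak g$,
$$d\alpha(X,x_0,x_1,x_2,x_3)=-\alpha([X,x_0],x_1,x_2,x_3)-\chi(X)\,\alpha(x_0,x_1,x_2,x_3).$$
Write $\tau|_C=\sum T_ix^{jk}+\sum U_ix^{0i}$ and $U=\sum U_ix_i$. Then $\tau|_C^2=2\langle T,U\rangle\mathrm{vol}_C$ and $\langle\tau|_C,\omega_i\rangle=T_i+U_i$. For $\alpha=\Theta$ and $X=\delta$ we get $\Theta|_C=0$, that is, $\langle T,U\rangle=\lambda$. For $\alpha=\ast\varphi$ and $X=P_i$, Lemma~\ref{lem:coass}(b),(d) gives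
$$-\langle[P_i,x_0],x_0\rangle-\chi(P_i)=T_i+U_i .$$
Multiply by $T_i$ and add. Since $[A^*,x_0]\perp x_0$, we get $\frac32\lambda=|T|^2+\lambda$. So $|T|^2=\frac\lambda2$ and $|U|^2\ge\lambda^2/|T|^2=2\lambda$. By Lemma~\ref{lem:coass}(d), $\tau(P_j,P_k)=T_i+U_i$. Hence
$$7\lambda=|\tau|^2\ge|T|^2+|U|^2+|T+U|^2=2|T|^2+2|U|^2+2\lambda\ge7\lambda .$$
Equality holds throughout: $U=2T$, and $\tau$ has no component in $P^*\otimes C^*$. So $\tau$ is the sum of $|T|$ times an area form on $T^\perp\cap\mathfrak a$, $2|T|$ times an area form on $\langle x_0,T\rangle$, and $3|T|$ times an area form on $(A^*)^\perp\cap P$. Thus $\xi=\pm A^*/|T|$ and $|abc|=6|T|^3=\frac3{\sqrt2}\lambda^{3/2}$. We now have two values for $H(\xi)$. Lemma~\ref{lem:xi} gives $|H(\xi)|=\frac{7\lambda^2}{2|abc|}=\frac{7\sqrt2}6\sqrt\lambda$, whereas $|H(\xi)|=|\chi(A^*)|/|T|=\frac{9\sqrt2}6\sqrt\lambda$. This contradiction completes the proof of Proposition~\ref{prop:A}.\hfill$\square$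

\section{Nontrivial isotropy}\label{sec:isotropy}

We prove Proposition~\ref{prop:B}. Suppose $\mathfrak k\ne0$; we no longer normalize $|\tau|$. By Lemma~\ref{lem:complement} and Proposition~\ref{prop:A},
\begin{equation}\label{eq:nocomp}
\text{no subalgebra of $\mathfrak g$ is complementary to $\mathfrak k$.}
\end{equation}
By (M2) we regard $\mathfrak k$ as a subalgebra of $\mathfrak g_2$. It annihilates $\xi$ and commutes with $\tau$, so it lies in the centralizer of $\operatorname{diag}(ia,ib,ic)$ in $\mathfrak{su}(3)$, acting on $\xi^\perp=\mathbb C^3$. Since $a+b+c=0$ and $abc\ne0$, the numbers $a,b,c$ are not all equal. So the centralizer is the diagonal subalgebra $\mathfrak t^2$ or, if two of them agree, say $a=b$, the algebra $\mathfrak u(2)=\mathfrak{su}(2)\oplus\mathbb R$ that preserves $\mathbb C^2\oplus\mathbb C$. A subalgebra of $\mathfrak u(2)$ that projects onto $\mathfrak{su}(2)$ is $\mathfrak u(2)$ or is perfect of dimension $3$, hence equal to $\mathfrak{su}(2)$. Any other subalgebra is conjugate into $\mathfrak t^2$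 by the centralizer of $\tau$ in $SU(3)$, and this change of frame keeps the normal form of $\tau$. So $\mathfrak k$ is $\mathfrak t^2$, $\mathfrak u(2)$, $\mathfrak{su}(2)$ or a line in $\mathfrak t^2$. In the first two cases there are few basic forms and we compute with them. In the last two we determine $\mathfrak g$. Let $F\subset V$ be the space of $\mathfrak k$-fixed vectors.

\subsection{Isotropy $\mathfrak t^2$ or $\mathfrak u(2)$}

Put $\theta=e^7$, $\epsilon_1=e^{12}$, $\epsilon_2=e^{34}$, $\epsilon_3=e^{56}$, $(a_1,a_2,a_3)=(a,b,c)$. In both cases $\mathfrak k\supset\mathfrak t^2$. The weights of $\mathfrak t^2$ on $V\otimes\mathbb C$ are $0,\pm\theta_1,\pm\theta_2,\pm\theta_3$, with the single relation $\theta_1+\theta_2+\theta_3=0$. Looking for sums of one, two or three of these weights that vanish, we find that the $\mathfrak t^2$-invariant forms of degree $1,2,3$ are spanned by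
$$\theta;\qquad\epsilon_1,\epsilon_2,\epsilon_3;\qquad\theta\wedge\epsilon_1,\ \theta\wedge\epsilon_2,\ \theta\wedge\epsilon_3,\ \operatorname{Re}\Omega,\ \operatorname{Im}\Omega .$$
The closed basic form $H\neq0$ is a multiple of $\theta$, so $d\theta=0$. The forms $\omega=\iota_\xi\varphi$ and $\rho=\varphi-\omega\wedge\theta$ are basic.

Let $\tilde\xi\in\mathfrak g$ be a lift of $\xi$ with $[\mathfrak k,\tilde\xi]=0$, and let $L=L_{\tilde\xi}$, a derivation of $\Lambda V^*$. On $V$ the operator $\operatorname{ad}\tilde\xi$ annihilates $\xi$ and commutes with $\mathfrak t^2$. The three complex lines are pairwise non-isomorphic real $\mathfrak t^2$-modules, so $\operatorname{ad}\tilde\xi$ acts on the $i$-th line as a complex scalar $-\nu_i$. Hence $L\epsilon_i=p_i\epsilon_i$ with $p_i=2\operatorname{Re}\nu_i$, and $L\Omega=\nu\,\Omega$ with $\nu=\sum\nu_i$, $\operatorname{Re}\nu=\frac12\sum p_i$. From $L\tau=\iota_\xi d\tau=\lambda\omega$ we get $p_i=\lambda/a_i$.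

The equation $d\tau=\lambda\varphi$ needs basic $2$-forms whose differential has a $\rho$-component. This is a strong condition.

\begin{lemma}\label{lem:rho}
Let $\epsilon$ be a basic $2$-form with $L\epsilon=p\epsilon$. Then $d\epsilon=p\,\theta\wedge\epsilon+f\rho$ with $f\in\mathbb R$, and $f=0$ unless $p=\frac12\sum p_i$.
\end{lemma}

\begin{proof}
Since $\iota_\xi d\epsilon=L\epsilon$, we have $d\epsilon=p\,\theta\wedge\epsilon+\operatorname{Re}(f\Omega)$ with $f\in\mathbb C$. From $d\varphi=0$ and $d\theta=0$ we get $d\rho=-d\omega\wedge\theta$, so $d\rho=\theta\wedge\iota_\xi d\rho=\theta\wedge L\rho$. We have $\epsilon\wedge\rho=0$, and the part of $d(\epsilon\wedge\rho)=0$ without $\theta$ is $\operatorname{Re}(f\Omega)\wedge\operatorname{Re}\Omega=0$. As $\operatorname{Re}\Omega\wedge\operatorname{Re}\Omega=0$ and $\operatorname{Im}\Omega\wedge\operatorname{Re}\Omega\ne0$, $f$ is real. Then $0=d^2\epsilon=f\,\theta\wedge(L\rho-p\rho)$. If $f\ne0$, then $\operatorname{Re}(\nu\Omega)=p\operatorname{Re}\Omega$, so $\nu=p$.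
\end{proof}

Let $\mathfrak k=\mathfrak u(2)$, $a=b$, $c=-2a$. Then $\tau=a(\epsilon_1+\epsilon_2)-2a\epsilon_3$, and the basic forms $\epsilon_1+\epsilon_2$ and $\epsilon_3$ have eigenvalues $\frac\lambda a$ and $-\frac\lambda{2a}$. Neither equals $\frac12\sum p_i=\frac{3\lambda}{4a}$. So $d\tau$ has no $\rho$-component, contradicting $d\tau=\lambda\varphi$.

Let $\mathfrak k=\mathfrak t^2$. Each $\epsilon_i$ is basic, $d\epsilon_i=p_i\theta\wedge\epsilon_i+f_i\rho$, and $\sum a_if_i=\lambda\ne0$. After a cyclic renaming, $f_1\ne0$, so $p_1=p_2+p_3$. This means $\frac1a=\frac{b+c}{bc}=-\frac a{bc}$, so $bc=-a^2$ and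
\begin{equation}\label{eq:t2}
7\lambda=|\tau|^2=a^2+(b+c)^2-2bc=4a^2 .
\end{equation}
A second relation between $\lambda$ and $a$ comes from the Ricci curvature in the direction $\xi$. This is the only place in Section~\ref{sec:isotropy} where we use the germ and not just the model. Let $\xi$ also denote the vector field near $o$ defined by $\tau^3=6abc\,\iota_\xi\mathrm{vol}$, with the constants $a,b,c$. It is invariant. By Lemma~\ref{lem:germ}(a),(b), $|\xi|=1$, $\operatorname{div}\xi$ is constant, and the dual $1$-form, whose value at $o$ is $\theta$, is closed. So $\nabla\xi$ is symmetric, equal to $\frac12L_\xi g$, and $\langle\nabla_\xi\xi,Y\rangle=\langle\nabla_Y\xi,\xi\rangle=0$. The identity $\operatorname{div}(\nabla_\xi\xi)=\xi(\operatorname{div}\xi)+\operatorname{tr}(\nabla\xi)^2+\operatorname{Ric}(\xi,\xi)$ gives $\operatorname{Ric}(\xi,\xi)=-|\nabla\xi|^2$. Let $X,Y\in\mathfrak g$. The field $\xi$ commutes with $X$ and $Y$, it agrees at $o$ with the Killing field $\tilde\xi$, and the bracket of $\mathfrak g$ is $-[\,,]_{\mathrm{vf}}$.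 So at $o$
$$(L_\xi g)(X,Y)=\xi\big(g(X,Y)\big)=\tilde\xi\big(g(X,Y)\big)=-\langle\operatorname{ad}\tilde\xi\,X,Y\rangle-\langle X,\operatorname{ad}\tilde\xi\,Y\rangle .$$
Hence $(\nabla\xi)_o$ is $\operatorname{Re}\nu_i=\frac12p_i$ on the $i$-th line and $0$ on $\xi$. Since $\sum p_jp_k=\lambda^2\frac{a+b+c}{abc}=0$, Lemma~\ref{lem:ricci} gives
$$\tfrac32\lambda=|\nabla\xi|^2=\tfrac12\sum p_i^2=\tfrac12\Big(\sum p_i\Big)^2=\tfrac12(2p_1)^2=\frac{2\lambda^2}{a^2}.$$
So $\lambda=\frac34a^2$, contradicting \eqref{eq:t2}.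

\subsection{One-dimensional ideals and the factor $\mathfrak{aff}$}

The cheapest way to make $\mathfrak g$ non-unimodular is to add $\mathfrak{aff}$ to a semisimple algebra. Such a $\mathfrak g$ has a one-dimensional ideal. Contraction with its generator turns closed forms into forms with $d\alpha=\zeta\wedge\alpha$, and products of these give identities for $H$.

\begin{lemma}\label{lem:ideal}
Let $Z\in\mathfrak g$ have unit image in $V$ and satisfy $[\mathfrak k,Z]=0$ and $[A,Z]=\zeta(A)Z$ for all $A\in\mathfrak g$. Define $Y\perp Z$ in $V$ by $Z\times Y=\tau Z$. Then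
$$H(Z)=\zeta(Z)=0,\qquad H(Y)+2\zeta(Y)=3\lambda,\qquad(H+\zeta)(\tau^2Z)=0 .$$
\end{lemma}

\begin{proof}
From $[Z,Z]=0$ we get $\zeta(Z)=0$, and $\operatorname{ad}Z=-\zeta(\cdot)Z$ has trace $-\zeta(Z)$. The form $\zeta$ vanishes on $[\mathfrak g,\mathfrak g]$ and on $\mathfrak k$, so it is closed and basic. For a form $\alpha$, $(L_Z\alpha)(A_1,\dots,A_p)=\sum_i\zeta(A_i)\alpha(\dots,Z,\dots)$ with $Z$ in the $i$-th slot; that is, $L_Z\alpha=\zeta\wedge\iota_Z\alpha$. Hence, writing $\alpha_Z=\iota_Z\alpha$, we have $d\alpha_Z=\zeta\wedge\alpha_Z-\iota_Zd\alpha$, and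
$$d\varphi_Z=\zeta\wedge\varphi_Z,\qquad d\tau_Z=\zeta\wedge\tau_Z-\lambda\varphi_Z,\qquad d\Theta_Z=\zeta\wedge\Theta_Z .$$
Let $W$ be a $\mathfrak k$-fixed vector, lifted so that $[\mathfrak k,W]=0$. Since $d\,\mathrm{vol}_Z=-H(Z)\mathrm{vol}=0$, and by applying $\iota_W$ to $\zeta\wedge\mathrm{vol}_Z=\zeta(Z)\mathrm{vol}=0$, we get
\begin{equation}\label{eq:five}
d\iota_W\mathrm{vol}_Z=L_W\iota_Z\mathrm{vol}=(\zeta-H)(W)\,\mathrm{vol}_Z,\qquad\zeta\wedge\iota_W\mathrm{vol}_Z=\zeta(W)\,\mathrm{vol}_Z .
\end{equation}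
We apply this to two $5$-forms.

The first is $\varphi_Z^2\wedge\tau_Z$, with $d(\varphi_Z^2\wedge\tau_Z)=3\zeta\wedge\varphi_Z^2\wedge\tau_Z-\lambda\varphi_Z^3$. By \eqref{eq:unit}, $\varphi_Z^3=6\,\mathrm{vol}_Z$. Also $\tau_Z=\langle\tau Z,\cdot\rangle=\varphi(Z,Y,\cdot)=\iota_Y\varphi_Z$, so $\varphi_Z^2\wedge\tau_Z=\frac13\iota_Y\varphi_Z^3=2\iota_Y\mathrm{vol}_Z$. The vector $Y$ is $\mathfrak k$-fixed, and \eqref{eq:five} gives $2(\zeta-H)(Y)=6\zeta(Y)-6\lambda$.

The second is $\varphi_Z\wedge\Theta_Z$, with $d(\varphi_Z\wedge\Theta_Z)=2\zeta\wedge\varphi_Z\wedge\Theta_Z$. Since $\Theta_Z=2\tau_Z\wedge\tau-2\lambda\iota_Z{\ast\varphi}$, formula \eqref{eq:unit} gives $\varphi_Z\wedge\Theta_Z=2\varphi_Z\wedge\tau_Z\wedge\tau$. Let $z$ be the $1$-form dual to $Z$. Write $\tau=z\wedge\tau_Z+\tau'$, $\varphi=z\wedge\varphi_Z+\rho'$ with $\tau',\rho'$ forms on $Z^\perp$, and let $\ast_6$ be the star of $Z^\perp$ oriented by $\mathrm{vol}_Z$. The $z$-component of $\tau\wedge\varphi=-\ast\tau$ is $\tau_Z\wedge\rho'+\tau'\wedge\varphi_Z=-\ast_6\tau'$.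 Wedge with $\tau_Z$, whose dual vector is $\tau Z$, and use $\sigma\wedge\ast_6\beta=-\ast_6\iota_{\sigma^\sharp}\beta$ for a $1$-form $\sigma$ and a $2$-form $\beta$ (test on $\sigma=e^1$, $\beta=e^{12}$):
$$\varphi_Z\wedge\tau_Z\wedge\tau=\tau_Z\wedge\tau'\wedge\varphi_Z=\ast_6\,\iota_{\tau Z}\tau'=\iota_v\mathrm{vol}_Z,$$
where $v$ is the projection of $\tau^2Z$ to $Z^\perp$. Now \eqref{eq:five} gives $(\zeta-H)(v)=2\zeta(v)$, so $(H+\zeta)(v)=0$, and $H+\zeta$ also vanishes on $Z$.
\end{proof}

\begin{lemma}\label{lem:aff}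
Suppose $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$ with $\mathfrak s$ semisimple and $\mathfrak k\subset\mathfrak s$. Then $F\ne\langle e_5,e_6,e_7\rangle$ in every adapted frame in which $\tau=a\,e^{12}+b\,e^{34}+c\,e^{56}$.
\end{lemma}

\begin{proof}
Suppose $F=\langle e_5,e_6,e_7\rangle$. Let $Z$ be a multiple of $E$ with unit image in $V$; the image lies in $F$. Both $\zeta$ and $H$ vanish on $\mathfrak s+\mathbb RE$ and take the value $1$ on $\delta$, so $\zeta=H$, and Lemma~\ref{lem:ideal} gives $H(Z)=0$, $H(Y)=\lambda$, $H(\tau^2Z)=0$. Rotating $\langle e_5,e_6\rangle$ and $\langle e_1,e_2\rangle$ by opposite angles preserves \eqref{eq:frame} and $\tau$, so we may assume $Z=\cos\psi\,e_7+\sin\psi\,e_5$. If $\sin\psi=0$, then $\tau Z=0$ and $Y=0$, contradicting $H(Y)=\lambda$. Since $\tau e_5=ce_6$, $\tau e_6=-ce_5$, we have $\tau^2Z=-c^2\sin\psi\,e_5$, so $H(e_5)=0$. Then $H(Z)=\cos\psi\,H(\xi)=0$ forces $Z=\pm e_5$. As $e_5\times e_7=-e_6$, we get $Y=-ce_7$ and $H(\xi)=-\lambda/c$. Lemma~\ref{lem:xi} gives $-2ab=a^2+b^2+c^2$,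 which is impossible since $a^2+b^2+c^2>2|ab|$.
\end{proof}

\subsection{Isotropy $\mathfrak{su}(2)$}

Here $\dim\mathfrak g=10$, $F=\langle e_5,e_6,e_7\rangle$, and $\mathfrak g\cong\mathfrak k\oplus V=V_3\oplus3V_1\oplus V_4$ as a $\mathfrak k$-module. By (S1) there is a Levi subalgebra $\mathfrak s\supset\mathfrak k$. Both $\mathfrak s$ and $\mathfrak r$ are $\mathfrak k$-submodules and $V_4$ has multiplicity one, so $V_4\subset\mathfrak r$ or $V_4\subset\mathfrak s$.

If $V_4\subset\mathfrak r$, then $\mathfrak s=\mathfrak k\oplus\mathfrak s'$ with $\mathfrak s'$ the centralizer of $\mathfrak k$ in $\mathfrak s$. So $\mathfrak k$ is an ideal of $\mathfrak s$ and $\mathfrak s'\cong\mathfrak s/\mathfrak k$ is semisimple of dimension $0$ or $3$. If the dimension is $3$, then $\mathfrak r=V_4$ and $\mathfrak g=[\mathfrak g,\mathfrak g]$. If it is $0$, then $\mathfrak r$ is complementary to $\mathfrak k$, against \eqref{eq:nocomp}.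

If $V_4\subset\mathfrak s$, then $\dim\mathfrak s\in\{8,9,10\}$ by (S3). For $10$, $\mathfrak g=\mathfrak s$ is unimodular. For $9$, the projection of $\mathfrak k\otimes\mathbb C$ to each of the three ideals $\mathfrak{sl}_2(\mathbb C)$ of $\mathfrak s\otimes\mathbb C$ is zero or an isomorphism, so $\mathfrak s$ contains only the $\mathfrak k$-modules $V_1$ and $V_3$. For $8$, $\mathfrak s$ is simple and does not embed into $\mathfrak{gl}_2(\mathbb R)$, so it acts trivially on $\mathfrak r$; then $\mathfrak r$ is not unimodular, $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$, and Lemma~\ref{lem:aff} applies.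

\subsection{One-dimensional isotropy: the list of algebras}

Let $\mathfrak k=\mathbb R\kappa$, $\dim\mathfrak g=8$. The element $\kappa$ acts on $\mathbb C^3$ as $\operatorname{diag}(i\theta_1,i\theta_2,i\theta_3)$ with $\sum\theta_i=0$, not all zero, so at most one $\theta_i$ vanishes. Hence
\begin{equation}\label{eq:F}
\text{$\dim F=1$, or $\dim F=3$ and $F=\langle e_5,e_6,e_7\rangle$ after a cyclic renaming.}
\end{equation}
Since $\operatorname{ad}\kappa$ is semisimple by (M1), $\dim F$ is one less than the dimension of the centralizer of $\kappa$ in $\mathfrak g$. Also $\kappa\in[\mathfrak g,\mathfrak g]$: otherwise a hyperplane that contains $[\mathfrak g,\mathfrak g]$ but not $\kappa$ violates \eqref{eq:nocomp}. As $\mathfrak k$ is not semisimple, Malcev's theorem does not place it in a Levi subalgebra. The substitute is an averaging argument.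

\begin{lemma}\label{lem:levi}
A compact group $K$ of automorphisms of a Lie algebra $\mathfrak g$ preserves a Levi subalgebra.
\end{lemma}

\begin{proof}
Let the radical $\mathfrak r$ be abelian. The Levi subalgebras are the images of the homomorphisms $\sigma:\mathfrak g/\mathfrak r\to\mathfrak g$ that split the projection. If $\sigma$ is one, then $\sigma+c$ with $c:\mathfrak g/\mathfrak r\to\mathfrak r$ linear is another exactly when $c([x,y])=[\sigma x,cy]-[\sigma y,cx]$, a linear condition on $c$. So the splittings form a nonempty finite-dimensional affine space, on which $K$ acts affinely by conjugation. The average of an orbit is a fixed point, and its image is $K$-invariant. In general, take a $K$-invariant Levi subalgebra of $\mathfrak g/[\mathfrak r,\mathfrak r]$. Its preimage is $K$-invariant, has radical $[\mathfrak r,\mathfrak r]$, and its Levi subalgebras are Levi subalgebras of $\mathfrak g$. Use induction on the derived length of $\mathfrak r$.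
\end{proof}

\begin{lemma}\label{lem:kappa}
There is a Levi decomposition $\mathfrak g=\mathfrak s\ltimes\mathfrak r$ for which $\kappa=\kappa_s+\kappa_r$ with $0\ne\kappa_s\in\mathfrak s$ and $\kappa_r\in[\mathfrak g,\mathfrak r]$ central in $\mathfrak g$. The element $\kappa_s$ has zero component in every ideal of $\mathfrak s$ isomorphic to $\mathfrak{sl}_2(\mathbb R)$.
\end{lemma}

\begin{proof}
By (M1) the closure of $\exp(\mathbb R\operatorname{ad}\kappa)$ in $\operatorname{Aut}(\mathfrak g)$ is compact. Lemma~\ref{lem:levi} gives $\mathfrak s$ with $[\kappa,\mathfrak s]\subset\mathfrak s$. Then $[\kappa_r,\mathfrak s]\subset\mathfrak s\cap\mathfrak r=0$, so $\operatorname{ad}_{\mathfrak s}\kappa_s=\operatorname{ad}\kappa|_{\mathfrak s}$ is semisimple with imaginary eigenvalues. By (S5), $\operatorname{ad}_{\mathfrak g}\kappa_s$ is semisimple. It commutes with $\operatorname{ad}\kappa$, so the difference $\operatorname{ad}\kappa_r$ is semisimple. On the other hand $[\mathfrak g,\mathfrak g]=\mathfrak s+[\mathfrak g,\mathfrak r]$,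 so $\kappa_r\in[\mathfrak g,\mathfrak g]\cap\mathfrak r=[\mathfrak g,\mathfrak r]$, and $\operatorname{ad}\kappa_r$ is nilpotent by (S2). Hence $\operatorname{ad}\kappa_r=0$, and $\kappa_s\ne0$ by (M2).

Suppose $\kappa_s$ has a nonzero component in an ideal $\mathfrak{sl}_2(\mathbb R)$. Its adjoint is semisimple and nonzero with imaginary eigenvalues, so the component does not lie in the subalgebra $\mathfrak b$ of triangular matrices, whose adjoints have real eigenvalues. The sum of $\mathfrak b$, the other ideals of $\mathfrak s$, and $\mathfrak r$ is a subalgebra of codimension one that does not contain $\kappa$, against \eqref{eq:nocomp}.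
\end{proof}

If $\dim\mathfrak r\le1$, then $\mathfrak g=\mathfrak s\oplus\mathfrak r$ is unimodular. So $\dim\mathfrak s\in\{3,6\}$, and Lemma~\ref{lem:kappa} excludes $\mathfrak{sl}_2(\mathbb R)$ and $2\,\mathfrak{sl}_2(\mathbb R)$. The centralizer of $\kappa$ is that of $\kappa_s$. Four possibilities remain.
\begin{itemize}
\item $\mathfrak s=2\,\mathfrak{su}(2)$. The module $\mathfrak r$ of dimension $2$ is trivial, so $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$. The center is zero, so $\kappa\in\mathfrak s$. If a component of $\kappa$ vanishes, then $\dim F=1+3+2-1=5$, against \eqref{eq:F}. Otherwise $\dim F=1+1+2-1=3$, against Lemma~\ref{lem:aff}.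
\item $\mathfrak s=\mathfrak{sl}_2(\mathbb C)$. It is simple of dimension $6$, so it acts trivially on $\mathfrak r$; again $\mathfrak g=\mathfrak s\oplus\mathfrak{aff}$ and $\kappa\in\mathfrak s$. The centralizer of $\kappa$ in $\mathfrak s$ is $\mathbb C\kappa$, so $\dim F=2+2-1=3$, against Lemma~\ref{lem:aff}.
\item $\mathfrak s=\mathfrak{su}(2)\oplus\mathfrak{sl}_2(\mathbb R)$, $\kappa_s\in\mathfrak{su}(2)$. Either $\mathfrak r$ is the module $V_2$ of $\mathfrak{sl}_2(\mathbb R)$ and $\mathfrak g=[\mathfrak g,\mathfrak g]$, or $\mathfrak r$ is trivial and $\dim F=1+3+2-1=5$.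
\item $\mathfrak s=\mathfrak{su}(2)$, $\dim\mathfrak r=5$. For $\mathfrak r=5V_1$ we get $\dim F=1+5-1=5$, and for $\mathfrak r=V_5$ we get $\mathfrak g=[\mathfrak g,\mathfrak g]$. The modules $V_4\oplus V_1$ and $V_3\oplus2V_1$ survive.
\end{itemize}
For these two, let $E_1,E_2,E_3$ be a basis of $\mathfrak{su}(2)$ with $[E_i,E_j]=E_k$ and $\kappa_s\in\mathbb RE_3$. In both cases we find an abelian ideal of dimension $4$. Its image $C$ is coassociative, so $\varphi\ne0$ on $C^\perp$. We show that $C^\perp$ lifts to three vectors whose brackets lie in $\mathfrak k$, so that exactness gives $\varphi=0$ on $C^\perp$.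

\subsection{One-dimensional isotropy: $\mathfrak r=V_4\oplus V_1$}

Let $\mathfrak r^{\mathfrak s}=\mathbb R\delta$. By (S2), $V_4=[\mathfrak s,\mathfrak r]\subset\mathfrak n\ne\mathfrak r$, so $\mathfrak n=V_4$. The bracket $\Lambda^2V_4=3V_1\oplus V_3\to V_4$ is equivariant, hence zero. The trace of $\operatorname{ad}\delta|_{V_4}$ is $H(\delta)\ne0$, so $\delta$ is not central. The central element $\kappa_r$ lies in $\mathfrak r^{\mathfrak s}$, so it is zero, and we scale $\kappa=E_3$. The image $C$ of $V_4$ is coassociative by Lemma~\ref{lem:vanish}. The eigenvalues of $\kappa$ are $\pm i$ on $\langle E_1,E_2\rangle$, $0$ on $\delta$, and $\pm\frac i2$ on $V_4$. So the only $\kappa$-invariant complement of $C$ in $V$ is the image of $\langle E_1,E_2,\delta\rangle$, and this is $C^\perp$. But $\lambda\varphi(E_1,E_2,\delta)=-\tau(E_3,\delta)=0$ because $E_3\in\mathfrak k$, contradicting Lemma~\ref{lem:coass}(b).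

\subsection{One-dimensional isotropy: $\mathfrak r=V_3\oplus2V_1$}

As in Section~\ref{sub:v3}, $[V_3,V_3]=0$. The plane $\mathfrak r^{\mathfrak s}$ acts on $V_3$ through a character. We can choose a basis $\delta,v_0$ of $\mathfrak r^{\mathfrak s}$ such that $v_0$ acts on $V_3$ trivially, $\delta$ acts by a scalar $p$, and $[\delta,v_0]=qv_0$. Indeed, if the character is nonzero, let $v_0$ span its kernel, which is an ideal of $\mathfrak r^{\mathfrak s}$. If it is zero, then $\mathfrak r^{\mathfrak s}\cong\mathfrak{aff}$ because $H\ne0$, and we let $v_0$ span the derived algebra. The central element $\kappa_r$ lies in $\mathfrak r^{\mathfrak s}\cap[\mathfrak g,\mathfrak r]=\mathbb Rqv_0$, and $v_0$ is not central if $q\ne0$. So $\kappa_r=0$, and we scale $\kappa=E_3$.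

The abelian ideal $\mathfrak a=V_3\oplus\mathbb Rv_0$ has coassociative image $C$. Let $v_1,v_2,v_3$ be the basis of $V_3$ with $[E_i,v_j]=v_k$, $[E_j,v_i]=-v_k$, $[E_i,v_i]=0$. Now $\kappa$ has the same eigenvalues on $\mathfrak a$ and on $\langle E_1,E_2,\delta\rangle$, so $C^\perp$ is not determined by invariance alone. It is the graph of a $\kappa$-equivariant map $\langle E_1,E_2,\delta\rangle\to\mathfrak a$. Since $\operatorname{ad}E_3$ sends $E_1\mapsto E_2\mapsto-E_1$ and $v_1\mapsto v_2\mapsto-v_1$ and annihilates $\delta,v_3,v_0$, the space $C^\perp$ is spanned by the images of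
$$Q_1=E_1+f_1v_1+f_2v_2,\qquad Q_2=E_2+f_1v_2-f_2v_1,\qquad Q_0=\delta+f_3v_3+f_0v_0 .$$
We determine the coefficients from $\varphi(C^\perp,C^\perp,C)=0$.

Invariance under $\kappa$ gives $\tau|_{\mathfrak a}=\alpha v^{12}+\beta v^{30}$. Put $\omega_A=\iota_A\varphi|_{\mathfrak a}$. By \eqref{eq:dtau}, $\lambda\omega_A=-\tau([A,\cdot],\cdot)-\tau(\cdot,[A,\cdot])=L_A(\tau|_{\mathfrak a})$. We have $L_{E_1}v^2=v^3$, $L_{E_1}v^3=-v^2$, $L_{E_2}v^3=v^1$, $L_{E_2}v^1=-v^3$, so
$$\lambda\omega_{E_1}=\alpha v^{13}-\beta v^{20},\qquad\lambda\omega_{E_2}=\alpha v^{23}+\beta v^{10},\qquad\lambda\omega_\delta=-2p\alpha v^{12}-(p+q)\beta v^{30}.$$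
The form $\omega_{E_1}$ is nondegenerate by Lemma~\ref{lem:coass}(c), so $\alpha\beta\ne0$. In the three expansions below we use $\varphi|_{\mathfrak a}=0$ and $\tau(E_3,\cdot)=0$.

\emph{The triple $(Q_1,Q_2,v_0)$.} We have $\lambda\varphi(E_1,E_2,v_0)=-\tau(E_3,v_0)=0$, so
$$0=\lambda\omega_{E_1}(f_1v_2-f_2v_1,v_0)-\lambda\omega_{E_2}(f_1v_1+f_2v_2,v_0)=-2\beta f_1,\qquad f_1=0 .$$

\emph{The triple $(Q_1,Q_2,v_3)$.} Invariance of $\tau$ under $E_3$, evaluated on $(E_1,v_2)$, gives $\tau(E_2,v_2)=\tau(E_1,v_1)=:m$. Then $\lambda\varphi(E_1,E_2,v_3)=-\tau(v_1,E_1)-\tau(v_2,E_2)=2m$, so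
$$0=2m-f_2\lambda\omega_{E_1}(v_1,v_3)-f_2\lambda\omega_{E_2}(v_2,v_3)=2m-2\alpha f_2,\qquad m=\alpha f_2 .$$

\emph{The triple $(Q_1,Q_0,v_1)$.} We have $\lambda\varphi(E_1,\delta,v_1)=-\tau(pv_1,E_1)=pm$, so
$$0=pm+\lambda\omega_{E_1}(f_3v_3+f_0v_0,v_1)+f_2\lambda\omega_\delta(v_1,v_2)=p\alpha f_2-\alpha f_3-2p\alpha f_2,\qquad f_3=-pf_2 .$$

These relations say that the graph comes from an automorphism. The operator $\operatorname{ad}v_3$ maps $E_1\mapsto v_2$, $E_2\mapsto-v_1$, $E_3\mapsto0$, $\delta\mapsto-pv_3$, $\mathfrak a\mapsto0$, and its square is zero. So the automorphism $\exp\operatorname{ad}(f_2v_3)$ fixes $E_3$ and maps $E_1,E_2,\delta+f_0v_0$ to $Q_1,Q_2,Q_0$. Hence $[Q_1,Q_2]=E_3$ and $[Q_0,Q_1]=[Q_0,Q_2]=0$, and $\lambda\varphi(Q_1,Q_2,Q_0)=-\tau(E_3,Q_0)=0$. This contradicts Lemma~\ref{lem:coass}(b).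

All possibilities for $\mathfrak k\ne0$ are excluded. This proves Proposition~\ref{prop:B}, and with it Theorems~\ref{thm:local} and~\ref{thm:global}.\hfill$\square$

\begin{thebibliography}{9}

\bibitem{Besse} Besse, \emph{Einstein Manifolds}.

\bibitem{Bryant} Bryant, \emph{Some remarks on $G_2$-structures}, 2006.

\bibitem{Lauret} Jorge Lauret, \emph{Laplacian solitons: questions and homogeneous examples}, arXiv:1703.01853 (2017).

\bibitem{Milnor} Milnor, 1976.

\end{thebibliography}
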